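# Crepant birational isotriviality of Albanese fibrations of log Calabi–Yau pairs with a torus of maximal rank

## 1. The theorem on Albanese fibers, and two companions

We work over $\mathbb C$. "Torus" means algebraic torus $\mathbb G_m^n$.

**Theorem 1.** Let $(X,\Delta)$ be a log Calabi–Yau pair: $X$ is a normal projective variety, $\Delta$ is an effective $\mathbb Q$-divisor, $(X,\Delta)$ is log canonical, and $K_X+\Delta\sim_{\mathbb Q}0$. Let $Z$ be a minimal log canonical center of $(X,\Delta)$, and suppose that there is a torus $\mathbb T\subseteq\mathrm{Aut}(X)$ with $\dim\mathbb T=\operatorname{codim}_XZ$ that preserves $\Delta$. Then the Albanese morphism $\mathrm{alb}_X\colon(X,\Delta)\to\mathrm{Alb}_X$ is generically crepant birationally isotrivial: for any two general fibers $F,F'$ of $\mathrm{alb}_X$, the pairs $(F,\Delta|_F)$ and $(F',\Delta|_{F'})$ are crepant birational.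

The question behind this is posed in Linus Rösler, "On the birational isotriviality of the Albanese morphism of a log Calabi-Yau pair with a torus action", arXiv:2602.20027 (2026). Theorem A there says that under the same hypotheses two general closed fibers of $\mathrm{alb}_X$ are birational *as varieties*. The question is whether the birational map can be chosen so that it also respects the boundary. Theorem 1 says yes. Let us unpack the words.

**Definition (log discrepancy, lc, klt, lc center).** Let $(X,\Delta)$ be a pair with $K_X+\Delta$ $\mathbb Q$-Cartier. A *divisor over* $X$ is a prime divisor $E$ on a normal variety $\tilde X$ with a projective birational morphism $\pi\colon\tilde X\to X$. Its *center* is $\pi(E)$, and its *log discrepancy* is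
$$A_{X,\Delta}(E)=1+\operatorname{ord}_E\big(K_{\tilde X}-\pi^*(K_X+\Delta)\big),$$
where $K_{\tilde X}$ and $K_X$ are the divisors of one rational top form. The pair is *log canonical* (lc) if all $A_{X,\Delta}(E)\ge0$, and *klt* if all are $>0$. An *lc center* is $X$ itself, or the center of a divisor of log discrepancy $0$; "minimal" means minimal under inclusion. So $Z=X$ is a minimal lc center exactly when the pair is klt. (If one prefers not to count $X$, that case is vacuous.)

For instance, on $\mathbb P^2$ with $\Delta$ the three coordinate lines, the minimal lc centers are the three vertices, of codimension $2$, and a $2$-dimensional torus preserves $\Delta$: the hypotheses hold. On $\mathbb P^2$ with $\Delta$ a smooth cubic $C$, the lc centers are $\mathbb P^2$ and $C$, so the minimal one has codimension $1$; but only finitely many projective automorphisms preserve $C$, so there is no torus and the hypotheses fail.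

**Definition (crepant birational).** Two pairs $(F,\Delta_F)$, $(F',\Delta_{F'})$ are *crepant birational* if there are a normal projective variety $W$, birational morphisms $p\colon W\to F$, $q\colon W\to F'$ and one $\mathbb Q$-divisor $\Delta_W$ on $W$ such that, for a fixed $K_W$ with $p_*K_W=K_F$ and $q_*K_W=K_{F'}$,
$$K_W+\Delta_W=p^*(K_F+\Delta_F)=q^*(K_{F'}+\Delta_{F'}).$$
Equivalently, both pairs have the same log discrepancies on every divisor over their common function field.

In dimension one a birational map is an isomorphism, so crepant birational pairs are just isomorphic pairs; $(\mathbb P^1,0+\infty)$ and $(\mathbb P^1,\frac12(p_1+p_2+p_3+p_4))$ are not crepant birational, although both underlying curves are $\mathbb P^1$.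

About $\mathrm{alb}_X$ we use one theorem (Bernasconi–Filipazzi–Patakfalvi–Tsakanikas): for a projective lc pair with nef anti-canonical divisor, $\mathrm{alb}_X$ is a flat fibration with geometrically reduced fibers. In particular, here it is surjective with connected fibers. Theorem A is not used in what follows.

To say more we need the following modification and an invariant. An lc pair $(X',\Delta')$ is *dlt* if there is a closed subset of $X'$ outside of which $X'$ is smooth and $\Delta'$ has simple normal crossings (snc), and which contains no center of a divisor of log discrepancy $0$.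

**Fact 1** (Hacon; Kollár–Kovács, *Log canonical singularities are Du Bois*, Thm 3.1)**.** An lc pair $(X,\Delta)$ has a *dlt modification* $g\colon(X',\Delta')\to(X,\Delta)$: $g$ is projective birational, $(X',\Delta')$ is dlt, $\Delta'\ge0$, and $K_{X'}+\Delta'=g^*(K_X+\Delta)$.

**Fact 2** (Kollár, *Singularities of the Minimal Model Program*, Thm 4.40 over a point)**.** For a projective dlt pair with $K_{X'}+\Delta'\sim_{\mathbb Q}0$, any two lc centers that are minimal under inclusion are $\mathbb P^1$-linked. In particular they have the same dimension. (The equality of dimensions is all we shall use.)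

Write $d=\dim X$, fix a dlt modification, and let $c$ be the minimal dimension of an lc center of $(X',\Delta')$.

**Theorem 2.** Let $(X,\Delta)$ be a log Calabi–Yau pair and $\mathbb T\subseteq\mathrm{Aut}(X)$ a torus preserving $\Delta$.

1. $\dim\mathbb T\le d-c$.
2. Suppose $n:=\dim\mathbb T=d-c$, and let $f\colon X\to A$ be a surjective morphism with connected fibers onto an abelian variety. Then any two general fibers of $f$, with the restricted boundaries, are crepant birational. Moreover there are a projective klt pair $(S,\Delta_S)$ with $\Delta_S\ge0$ and $K_S+\Delta_S\sim_{\mathbb Q}0$, a surjective morphism $a\colon S\to A$, and an abelian variety $B\subseteq\mathrm{Aut}(S)$ preserving $\Delta_S$, with an isogeny $\rho\colon B\to A$ satisfying $a(bs)=\rho(b)+a(s)$, such that: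
   * $(X,\Delta)$ is crepant birational over $A$ to $(S,\Delta_S)\times(\mathbb P^1,0+\infty)^n$;
   * $(S,\Delta_S)\times_AB\cong(S_0,\Delta_{S_0})\times B$ over $B$, where $S_0=a^{-1}(0)$.

   Hence $(X,\Delta)\times_AB$ is crepant birational over $B$ to $\big((S_0,\Delta_{S_0})\times(\mathbb P^1,0+\infty)^n\big)\times B$.

**Theorem 3.** For every $n\ge1$ there are a log Calabi–Yau pair $(X,\Delta)$, a minimal lc center of codimension $n$, and a torus of dimension $n-1$ preserving $\Delta$, such that $\mathrm{Alb}_X=E$ is an elliptic curve and, for $(\tau,\tau')$ in a dense open subset of $E\times E$, the fibers over $\tau,\tau'$ are *not* crepant birational (although both are rational).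

So the hypothesis $\dim\mathbb T=\operatorname{codim}_XZ$ cannot be weakened to $\dim\mathbb T=\operatorname{codim}_XZ-1$ in Theorem 1, for any codimension $n\geq 1$.

**Theorem 2 implies Theorem 1.** Put $n=\dim\mathbb T=\operatorname{codim}_XZ$. Since $\mathrm{alb}_X$ is surjective with connected fibers, Theorem 2(2) with $f=\mathrm{alb}_X$ gives the claim once we know $n=d-c$. Theorem 2(1) gives $n\le d-c$, so we need $c\ge d-n=\dim Z$.

If $Z=X$, the pair is klt, $(X',\Delta')$ has the same log discrepancies, and $c=d$. Otherwise let $E$ be a divisor of log discrepancy $0$ with center $Z$ on $X$. Its center on $X'$ is an lc center of $(X',\Delta')$; let $S_1$ be a minimal lc center of $(X',\Delta')$ contained in it. Then $g(S_1)\subseteq Z$, and $g(S_1)$ is an lc center of $(X,\Delta)$, because log discrepancies on $X$ and $X'$ agree. By minimality of $Z$ we get $g(S_1)=Z$, so $\dim S_1\ge\dim Z$. By Fact 2 all minimal lc centers of $(X',\Delta')$ have the same dimension, so $c=\dim S_1\ge\dim Z$. $\square$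

## 2. Log discrepancies read off from one pluricanonical form

A boundary with $K_X+\Delta\sim_{\mathbb Q}0$ is the same thing as a pluricanonical form up to scalars. This translation makes everything computable on any birational model.

Let $(X,\Delta)$ be a pair with $m(K_X+\Delta)\sim0$. An *$m$-form* is a rational section of $\omega_X^{\otimes m}$. Choose an $m$-form $\omega$ with $\operatorname{div}_X\omega=-m\Delta$; it is unique up to a nonzero constant if $X$ is projective. For every divisor $E$ over $X$,
$$A_{X,\Delta}(E)=1+\tfrac1m\operatorname{ord}_E(\omega).\tag{1}$$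
Indeed, write $\omega=h\sigma^m$ with $\sigma$ a rational top form and $h$ a rational function. Take $K_X=\operatorname{div}_X\sigma$ and $K_{\tilde X}=\operatorname{div}_{\tilde X}\sigma$. Then $-m\Delta=\operatorname{div}_X h+mK_X$, so $K_X+\Delta=-\frac1m\operatorname{div}_X h$, hence $\pi^*(K_X+\Delta)=-\frac1m\operatorname{div}_{\tilde X}h$ and $K_{\tilde X}-\pi^*(K_X+\Delta)=\frac1m\operatorname{div}_{\tilde X}\omega$.

Two examples. On $(\mathbb P^1,0+\infty)$ the form is $\mathrm{dlog}\,t$, with $m=1$. On $(\mathbb P^1,\frac12\sum_{i=1}^4p_i)$ with $p_i=\{t=a_i\}$, take $m=2$ and $\omega=(dt)^2/\prod(t-a_i)$: at $\infty$ the order is $-4+4=0$, so $\operatorname{div}\omega=-\sum p_i=-2\Delta$.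

**Lemma 4 (criterion).** Let $(F,\Delta_F)$, $(F',\Delta_{F'})$ be projective pairs carrying $m$-forms with divisors $-m\Delta_F$ and $-m\Delta_{F'}$. If a birational map $F\dashrightarrow F'$ matches these forms up to a nonzero constant, then the pairs are crepant birational.

*Proof.* Let $W$ be a normal projective variety with birational morphisms $p,q$ to $F,F'$ resolving the map. Write the common form as $h\sigma^m$, and take $K_W=\operatorname{div}_W\sigma$, $K_F=p_*K_W$, $K_{F'}=q_*K_W$. As in the proof of (1), both $p^*(K_F+\Delta_F)$ and $q^*(K_{F'}+\Delta_{F'})$ equal $-\frac1m\operatorname{div}_W h$. Put $\Delta_W=-\frac1m\operatorname{div}_Wh-K_W$. $\square$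

For instance, $\mathrm{dlog}\,x\wedge\mathrm{dlog}\,y$ shows at once that $\mathbb P^2$ and $\mathbb P^1\times\mathbb P^1$, each with its torus-invariant boundary, are crepant birational.

We also need the textbook description of snc pairs.

**Fact 3.** Let $V$ be smooth, $\sum_jG_j$ a reduced snc divisor, $\Theta=\sum\delta_jG_j$ with all $\delta_j\le1$ (negative values allowed), and $E$ a divisor over $V$. Then $A_{V,\Theta}(E)\ge0$, and $A_{V,\Theta}(E)>0$ if all $\delta_j<1$. If all $\delta_j=1$ and $A_{V,\Theta}(E)=0$, then the center of $E$ is a *stratum*, i.e. a component of the intersection of the $G_j$ that contain it.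

*Proof.* Put $G=\sum G_j$. Near the generic point of the center $B$ of $E$, a form $\mathrm{dlog}\,w_1\wedge\dots\wedge\mathrm{dlog}\,w_k\wedge dz$ generates $\omega_V(G)$, where the $w_j$ are the equations of those $G_j$ that contain $B$. It pulls back to a form with at most a simple pole along $E$, so $A_{V,G}(E)$ is an integer $\ge0$. Also
$$A_{V,\Theta}(E)=A_{V,G}(E)+\sum_j(1-\delta_j)\operatorname{ord}_E(G_j)\ge0.$$
If all $\delta_j<1$, then either some $\operatorname{ord}_E(G_j)>0$ and the sum is positive, or $B$ lies in no $G_j$ and $A_{V,\Theta}(E)=A_{V,0}(E)\ge1$. Finally let $A_{V,G}(E)=0$. If $\operatorname{codim}B$ exceeded the number $k$ of components through $B$, we could choose near the generic point of $B$ a smooth divisor $H\supseteq B$ with $G+H$ snc, and then $A_{V,G}(E)=A_{V,G+H}(E)+\operatorname{ord}_E(H)>0$, a contradiction. So $\operatorname{codim}B=k$, i.e. $B$ is a stratum. $\square$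

## 3. Cases by hand, and three arguments that break down

**A ruled surface.** Let $E$ be an elliptic curve with nonzero invariant $1$-form $\theta$, let $L$ be a line bundle on $E$, and let $\pi\colon X=\mathbb P_E(\mathcal O\oplus L)\to E$ with $\Delta=\Sigma_0+\Sigma_\infty$ the two disjoint sections given by the summands. Over an open set trivializing $L$ there is a fiber coordinate $t$ with zero $\Sigma_0$ and pole $\Sigma_\infty$. Over another such set, $t'=\pi^*(u)\,t$ with $u$ invertible, so $\mathrm{dlog}\,t'=\mathrm{dlog}\,t+\pi^*\mathrm{dlog}\,u$. Wedging with $\theta$ kills the last term. So $\omega=\mathrm{dlog}\,t\wedge\pi^*\theta$ is globally defined with divisor $-\Delta$. The minimal lc centers are $\Sigma_0$ and $\Sigma_\infty$, of codimension $1$; the torus $\mathbb G_m$ scales $t$; and $\mathrm{alb}_X=\pi$. The fibers are all $(\mathbb P^1,0+\infty)$, as Theorem 1 predicts. Using one rational trivialization of $L$, the map $(\pi,t)\colon X\dashrightarrow E\times\mathbb P^1$ matches $\omega$ with $\mathrm{dlog}\,t\wedge\theta$. So $(X,\Delta)$ is crepant birational over $E$ to $E\times(\mathbb P^1,0+\infty)$,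 whatever $\deg L$ is.

**A klt case.** Let $S=E\times\mathbb P^1$ and let $\Delta_S=\sum\delta_iD_i\ge0$ satisfy $K_S+\Delta_S\sim_{\mathbb Q}0$. Here no torus is needed if the pair is klt. Can the points of $\Delta_S$ on the fibers $\mathbb P^1$ move with the point of $E$? Intersect with $C=E\times\{pt\}$. Since $K_S\cdot C=0$, we get $\sum\delta_iD_i\cdot C=0$; as $C$ moves, each $D_i\cdot C\ge0$, so each $D_i\cdot C=0$ and $D_i$ is contracted by the second projection. Hence $D_i=E\times\{pt\}$ and nothing moves.

**First argument: move the fibers by automorphisms of $(X,\Delta)$.** To identify fibers over $\tau$ and $\tau'$ one would like a connected group acting on $(X,\Delta)$ and acting transitively on $A$. In the ruled surface with $\deg L\ne0$ this stops immediately. Let $G'\subseteq\mathrm{Aut}(X)$ be a connected algebraic subgroup preserving $\Delta$. By the rigidity lemma $\pi(gx)=\rho(g)+\pi(x)$ for a homomorphism $\rho\colon G'\to E$. Each $g$ preserves $\Sigma_0\cong E$, so translation by $\rho(g)$ preserves the isomorphism class of its normal bundle, which has degree $\pm\deg L\ne0$. Only finitely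 many translations do that, so $\rho$ is trivial. The twist by $L$ obstructs, and one must pass to another birational model, such as $E\times\mathbb P^1$.

**Second argument: use Theorem A and carry the boundary along.** Fibers that are birational as varieties need not be crepant birational. In Theorem 3 with $n=1$, proved in Section 10, the general fibers are $(\mathbb P^2,\ell+\frac23C_\tau)$ with $\ell$ a line and $C_\tau$ a cubic whose $j$-invariant varies. So the isotriviality of the varieties $F_\tau$ contains too little; the torus must be used again, on the pair.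

**Third argument: split off the torus birationally, then use automorphisms of what remains.** As we shall see, the form splits on a model $Y\times(\mathbb P^1)^n$ as $\omega=\eta\otimes(\mathrm{dlog}\,t)^m$. Now $Y$ is just some smooth model of a field, and $-\frac1m\operatorname{div}\eta$ need not be effective. On a bad model there are no automorphisms. Take $Y=\mathrm{Bl}_0B$, the blow-up of an abelian surface at the origin, mapping to $A=B$, with $\eta$ the pulled-back holomorphic $2$-form, so that the "boundary" is minus the exceptional curve. A global vector field on $Y$ restricts to $B\setminus\{0\}$, extends to $B$, and so is constant. After a linear change of coordinates a nonzero one is $\partial_{z_1}$, and in the chart $z_1=p$, $z_2=pq$ it equals $\partial_p-\frac qp\partial_q$, which is not regular. So $H^0(Y,T_Y)=0$.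

The proof combines the arguments and repairs them. The torus splits the form (Section 4). If $\dim\mathbb T$ is as large as possible, the remaining $(Y,\eta)$ is birational to a *minimal lc center* $S$ of the dlt modification, with $\eta$ the residue of $\omega$ (Sections 5 and 6). On $S$ the boundary is effective and klt by adjunction. For such pairs automorphisms do act transitively on $A$ (Section 7).

## 4. Splitting off the torus from the form

Let $(X,\Delta)$ and $\mathbb T$ be as in Theorem 2 and $n=\dim\mathbb T$. Fix $m$ even and so divisible that $m\Delta$ is integral, $m(K_X+\Delta)\sim0$ and $m(K_{X'}+\Delta')$ is Cartier, and fix $\omega$ with $\operatorname{div}_X\omega=-m\Delta$. Since $K_{X'}+\Delta'=g^*(K_X+\Delta)$, also $\operatorname{div}_{X'}\omega=-m\Delta'$.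

**Step 1: the function field.** *Purpose: to show that $X$ is birationally (something) $\times(\mathbb P^1)^n$ with $\mathbb T$ acting on the second factor.* By Sumihiro's theorem there is a $\mathbb T$-invariant nonempty affine open $\operatorname{Spec}R\subseteq X$, with weight decomposition $R=\bigoplus_{\chi\in M}R_\chi$, where $M$ is the character lattice. The weights that occur generate $M$ as a group: if they generated a proper subgroup $M'$, the nontrivial subgroup of $\mathbb T$ on which all characters in $M'$ are trivial would act trivially on $\operatorname{Spec}R$, hence on $X$, but $\mathbb T\subseteq\mathrm{Aut}(X)$. As $R$ is a domain, products of nonzero homogeneous elements are nonzero; taking quotients of such products we get homogeneous $t_1,\dots,t_n\in\mathrm{Frac}(R)$ whose weights form a basis of $M$. Let $K_0=\mathbb C(X)^{\mathbb T}$. Every $r\in R_\chi$ is $r=r_0t^\chi$ with $r_0=r/t^\chi\in K_0$, so $\mathbb C(X)=K_0(t_1,\dots,t_n)$. The monomials $t^\chi$ have distinct weights, so they are linearly independent over $K_0$. Thus $\mathbb C(X)$ is purely transcendental over $K_0$. Let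 $Y$ be a smooth projective variety with function field $K_0$, so that $\dim Y=d-n$, and put $P=Y\times(\mathbb P^1)^n$. Then $P$ is birational to $X$, and in coordinates of $\mathbb T=\mathbb G_m^n$ given by the basis, $s\in\mathbb T$ acts by $t_i\mapsto s_it_i$.

**Step 2: the form.** *Purpose: to show that $\omega$ is a product form.* Let $dy$ be the wedge of the differentials of a transcendence basis of $K_0$, and write
$$\omega=h\,(\mathrm{dlog}\,t_1\wedge\dots\wedge\mathrm{dlog}\,t_n)^m\otimes(dy)^m,\qquad h\in\mathbb C(X).$$
For $s\in\mathbb T$ the form $s^*\omega$ again has divisor $-m\Delta$, so $s^*\omega=\chi(s)\omega$ with $\chi(s)\in\mathbb C^*$. The forms $\mathrm{dlog}\,t_i$ and $dy$ are $\mathbb T$-invariant, so $h(y,st)=\chi(s)h(y,t)$. Evaluating at a general point $(y,t)$ shows that $\chi$ is a rational function of $s$. A homomorphism that is a rational function is regular, because one can translate to its domain of definition. So $\chi$ is a character, and $g:=h\,t^{-\chi}\in K_0$.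

Along the divisor $\{t_i=0\}$ of $P$ the functions and forms from $Y$ have order $0$, so $\omega=g\,t^\chi(\mathrm{dlog}\,t)^m\otimes(dy)^m$ has order $\chi_i-m$ there, and order $-\chi_i-m$ along $\{t_i=\infty\}$. By (1) these divisors have log discrepancies $\chi_i/m$ and $-\chi_i/m$. Both are $\ge0$ as $(X,\Delta)$ is lc. Hence $\chi=0$.

**Lemma 5.** With $\eta:=g(dy)^m$, an $m$-form on $Y$,
$$\omega=\eta\otimes(\mathrm{dlog}\,t_1\wedge\dots\wedge\mathrm{dlog}\,t_n)^m,\tag{2}$$
and the divisors $\{t_i=0\}$, $\{t_i=\infty\}$ of $P$ have log discrepancy exactly $0$. $\square$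

The lc hypothesis is really needed: the form $dt/t^2=t^{-1}\mathrm{dlog}\,t$ on $\mathbb P^1$ corresponds to $(\mathbb P^1,2\cdot 0)$, with log discrepancies $-1$ at $0$ and $1$ at $\infty$.

## 5. Following $Y\times\{0\}$ into the dlt modification

By (2), $\eta$ is the iterated residue of $\omega$ along $t_1=\dots=t_n=0$. But these divisors live on $P$, not on $X'$. We need a model above both.

**Step 3: a common log resolution.** *Purpose: a smooth model on which all relevant divisors are snc.* Let $W_0$ be a smooth projective variety with birational morphisms $p_0\colon W_0\to X'$ and $q_0\colon W_0\to P$. Let $N_0=p_0^{-1}(\operatorname{Supp}\Delta')\cup\operatorname{Supp}\operatorname{div}_{W_0}\omega$, a proper closed subset. Let $\mu\colon W\to W_0$ be a log resolution: $W$ is smooth projective and $\Gamma:=\mu^{-1}(N_0)\cup\mathrm{Exc}(\mu)$ is an snc divisor. With $p=p_0\mu$, $q=q_0\mu$,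
$$p^{-1}(\operatorname{Supp}\Delta')\subseteq\Gamma,\qquad\operatorname{Supp}\operatorname{div}_W\omega\subseteq\Gamma.$$
Put $\Delta_W=-\frac1m\operatorname{div}_W\omega$. By (1) and log canonicity its coefficients are $\le1$. Write $\Delta_W^{=1}$ for the sum of the components with coefficient exactly $1$.

**Step 4: residues.** *Purpose: to define the residue along a stratum and compute its divisor.* Let $F_1,\dots,F_k$ be distinct components of $\Delta_W^{=1}$ and $V$ a component of $F_1\cap\dots\cap F_k$. As $\Gamma$ is snc and $\operatorname{codim}V=k$, no other component of $\Gamma$ contains $V$. Near the generic point of $V$ write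
$$\omega=e\,(\mathrm{dlog}\,w_1\wedge\dots\wedge\mathrm{dlog}\,w_k\wedge dz)^m,$$
with $w_j$ a local equation of $F_j$ and $z$ a tuple of functions restricting to a transcendence basis of $\mathbb C(V)$. Since $\operatorname{div}\omega=-m\sum F_j$ there, $e$ is a unit. Put $\mathrm{Res}_V\omega=e|_V\,(dz|_V)^m$. This is independent of the choices. Replacing $w_j$ by a unit times $w_j$ changes $\mathrm{dlog}\,w_j$ by a regular form, whose $\mathrm{dlog}\,w_i$-components have coefficients vanishing on $V$ and whose $dz$-components disappear in the wedge with $dz$. Replacing $z$ by $z'$ gives $dz'=J\,dz+(\text{terms containing some }dw_j=w_j\,\mathrm{dlog}\,w_j)$; these terms die against $\mathrm{dlog}\,w_1\wedge\dots\wedge\mathrm{dlog}\,w_k$, and $J|_V$ is the Jacobian on $V$. Reordering the $F_j$ changes a sign, which disappears since $m$ is even. Residues can also be taken one divisor at a time. Finally, near any point of $V$ choose coordinates in which $\Gamma$ is a union of coordinate hyperplanes: then $\omega=\text{unit}\cdot\prod_{l>k}w_l^{-m\delta_l}(\mathrm{dlog}\,w_1\wedge\dots\wedge\mathrm{dlog}\,w_k\wedge dw_{k+1}\wedge\cdots)^m$,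 where $\delta_l$ is the coefficient of $(w_l=0)$ in $\Delta_W$. Hence
$$\operatorname{div}\mathrm{Res}_V\omega=-m\Big(\Delta_W-\sum F_j\Big)\Big|_V.$$

**Step 5: a stratum birational to $Y$.** *Purpose: to find $Y\times\{0\}$ inside $W$ as a stratum of $\Delta_W^{=1}$.* Let $D_i=\{t_i=0\}\subset P$. We construct, for $0\le k\le n$, a component $V_k$ of an intersection of $k$ components $F_1,\dots,F_k$ of $\Delta_W^{=1}$ such that $q$ maps $V_k$ birationally onto $D_1\cap\dots\cap D_k$ and $\mathrm{Res}_{V_k}\omega$ is the pullback of $\eta\otimes(\mathrm{dlog}\,t_{k+1}\wedge\dots\wedge\mathrm{dlog}\,t_n)^m$. Start with $V_0=W$ and (2).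

Given $V_k$ with $k<n$, the morphism $V_k\to D_1\cap\dots\cap D_k$ is projective birational onto a smooth variety, so it is an isomorphism over the generic point of the prime divisor $D_1\cap\dots\cap D_{k+1}$ of the target. Let $V_{k+1}\subset V_k$ be the strict transform of that divisor. Because of the factor $(\mathrm{dlog}\,t_{k+1})^m$, $\mathrm{Res}_{V_k}\omega$ has order $-m$ along $V_{k+1}$. By Step 4, $(\Delta_W-\sum_{j\le k}F_j)|_{V_k}$ has coefficient $1$ along $V_{k+1}$. So some component of $\Gamma$ other than $F_1,\dots,F_k$ contains $V_{k+1}$. As $\Gamma$ is snc and $\operatorname{codim}_WV_{k+1}=k+1$, there is exactly one, $F_{k+1}$, and $F_{k+1}|_{V_k}$ has multiplicity $1$ along $V_{k+1}$. So the coefficient of $F_{k+1}$ in $\Delta_W$ is $1$. Taking residues along $V_{k+1}$ on both sides removes $\mathrm{dlog}\,t_{k+1}$ and completes the induction.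

Put $V=V_n$. Then $q|_V\colon V\to Y\times\{0\}=Y$ is birational, and
$$\eta_V:=\mathrm{Res}_V\omega=(q|_V)^*\eta,\qquad\operatorname{div}\eta_V=-m\Big(\Delta_W-\sum_{j\le n}F_j\Big)\Big|_V.\tag{3}$$

**Step 6: strata give lc centers of $X'$, and Theorem 2(1) follows.** Let $V^*$ be any component of an intersection of $k\ge1$ components of $\Delta_W^{=1}$. Blowing it up in $W$ gives a divisor of log discrepancy $k-k=0$ (for $k=1$ it is $V^*$ itself), with center $p(V^*)$ on $X'$. So $p(V^*)$ is an lc center of $(X',\Delta')$. In particular $p(V)$ is an lc center (for $n=0$ it is $X'$) of dimension $\le\dim V=d-n$. Hence $c\le d-n$. **This proves Theorem 2(1).**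

## 6. Maximal torus: $Y$ becomes a minimal lc center

**From now on $n=d-c$.** Put $S:=p(V)$. It is an lc center of $(X',\Delta')$ of dimension $\le d-n=c$, hence of dimension exactly $c=\dim V$. So $V\to S$ is generically finite. We want it to be birational and to match residues.

That the degree is one requires an argument. On a pair which is lc but not dlt it can fail: for $D=\{x^2=y^2z\}\subset\mathbb A^3$, blow up the line $\ell_0=\{x=y=0\}$. In the chart $x=x'y$ the strict transform of $D$ is $x'^2=z$, the exceptional divisor is $y=0$ with crepant coefficient $2-1=1$, and they cross normally; in the chart $y=y'x$ the strict transform $y'^2z=1$ is again smooth and transversal to the exceptional divisor $x=0$. So $(\mathbb A^3,D)$ is lc by Fact 3, the line $\ell_0$ is an lc center, and the stratum $\{y=0,\ x'^2=z\}$ lies over it with degree $2$. On a dlt pair we can use the following.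

**Fact 4** (Kollár, *Singularities of the Minimal Model Program*, Thms 4.16, 4.19)**.** Let $(X',\Delta')$ be dlt, $S$ an lc center, $m$ even with $m(K_{X'}+\Delta')$ Cartier. Then the pair is snc at the generic point of $S$, where $S$ is a component of an intersection of $\operatorname{codim}S$ components of $\Delta'^{=1}$. Moreover $S$ is normal, and there is an effective $\mathbb Q$-divisor $\Delta_S$ such that the iterated Poincaré residue extends to an isomorphism $\omega_{X'}^{[m]}(m\Delta')|_S\cong\omega_S^{[m]}(m\Delta_S)$.

Example: for $\mathbb P^2$ with the three coordinate lines and $S=\{x=0\}$, $(\mathrm{dlog}\,x\wedge\mathrm{dlog}\,y)^2$ has residue $(\mathrm{dlog}\,y)^2$, so $\Delta_S=0+\infty$.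

By Fact 4 the components of $\Delta'$ through the generic point of $S$ are exactly $n$ divisors $E_i=(x_i=0)$, all of coefficient $1$, and $x_1,\dots,x_n$ are regular parameters of the local ring $\mathcal O_{X',S}$.

**Step 7: comparing residues on $V$ and on $S$.** *Purpose: to show that $\eta_V$ is a constant times the pullback of the residue of $\omega$ on $S$, and that the monomial exponents of $p$ form a nonsingular matrix.* Let $w_j$ be a local equation of $F_j$ in $\mathcal O_{W,V}$. The $w_j$ are regular parameters there, and the $F_j$ are the only components of $\Gamma$ through the generic point of $V$. Since $p(V)=S$, $p^*\colon\mathcal O_{X',S}\to\mathcal O_{W,V}$ is a local homomorphism. Since $p^{-1}(E_i)\subseteq\Gamma$,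
$$p^*x_i=u_i\prod_jw_j^{a_{ij}},\qquad u_i\in\mathcal O_{W,V}^*,\quad a_{ij}\in\mathbb Z_{\ge0}.$$
Choose $y_k\in\mathcal O_{X',S}$ and $z_k\in\mathcal O_{W,V}$, $1\le k\le d-n$, whose residues are transcendence bases of $\mathbb C(S)$ and of $\mathbb C(V)$. In characteristic $0$, $dx_i,dy_k$ is a basis of the differentials of $\mathcal O_{X',S}$: modulo the maximal ideal this is the exact sequence $0\to\mathfrak m/\mathfrak m^2\to\Omega\otimes\kappa\to\Omega_\kappa\to0$. Likewise for $dw_j,dz_k$. Since $\operatorname{div}\omega$ is $-m\sum E_i$ near the generic point of $S$ and $-m\sum F_j$ near that of $V$,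
$$\omega=e\,(\mathrm{dlog}\,x\wedge dy)^m=e'\,(\mathrm{dlog}\,w\wedge dz)^m,\qquad e\in\mathcal O_{X',S}^*,\ e'\in\mathcal O_{W,V}^*.$$
Now expand in the basis $\mathrm{dlog}\,w_j,dz_k$ of logarithmic $1$-forms. A regular $1$-form has $\mathrm{dlog}\,w_j$-coefficients in the maximal ideal $\mathfrak m_V$, because $dw_j=w_j\,\mathrm{dlog}\,w_j$. We have $p^*\mathrm{dlog}\,x_i=\sum_ja_{ij}\,\mathrm{dlog}\,w_j+\mathrm{dlog}\,u_i$ with $\mathrm{dlog}\,u_i$ regular, and $p^*dy_k$ is regular. So modulo $\mathfrak m_V$ the coefficient matrix of $(p^*\mathrm{dlog}\,x_i,\ p^*dy_k)$ is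
$$\begin{pmatrix}(a_{ij})&*\\0&J\end{pmatrix},\qquad J=\text{Jacobian matrix of }p|_V\colon V\to S.$$
Hence $e'|_V=(\det(a_{ij})\det J)^m\cdot(p|_V)^*(e|_S)$. Since $e'$ is a unit, $\det(a_{ij})\ne0$, and
$$\eta_V=\det(a_{ij})^m\,(p|_V)^*\eta_S,\qquad\eta_S:=\mathrm{Res}_S\,\omega=e|_S\,(d\bar y)^m.\tag{4}$$

**Step 8: $V\to S$ is birational.** *Purpose: to show $\mathbb C(S)=\mathbb C(V)$.* If $n=0$, then $V=W$, $S=X'$ and this is clear. Let $n\ge1$. The device is a valuation whose residue field can be computed from either side.

**Lemma 6.** Let $\mathcal O$ be a regular local ring with regular parameters $x_1,\dots,x_n$, maximal ideal $\mathfrak m$ and residue field $\kappa$. Let $v$ be a real valuation of $\mathrm{Frac}\,\mathcal O$ with $v\ge0$ on $\mathcal O$, $v>0$ on $\mathfrak m$, and $v(x_1),\dots,v(x_n)$ linearly independent over $\mathbb Q$. Then $\kappa\to\kappa_v$ is an isomorphism, where $\kappa_v$ is the residue field of $v$.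

*Proof.* Units of $\mathcal O$ have value $0$. Let $0\ne f\in\mathcal O$ and choose $N$ with $N\min_iv(x_i)>v(f)$. We can write
$$f=\sum_{|u|<N}f_ux^u+r,\qquad f_u\in\mathcal O^*\cup\{0\},\quad r\in\mathfrak m^N.$$
Start with $f=f\cdot x^0$, and degree by degree keep the coefficients that are units and rewrite each coefficient in $\mathfrak m$ as a combination of the $x_i$, which pushes that term to the next degree. Since $r$ is a combination of monomials of degree $N$, $v(r)\ge N\min v(x_i)>v(f)$. The nonzero terms $f_ux^u$ have values $v(x^u)$, pairwise distinct by $\mathbb Q$-independence. So the value of their sum is the minimum of these; it must equal $v(f)$, it is attained at a unique $u_0$, and $v(f-f_{u_0}x^{u_0})>v(f)$. The exponent $u_0$ is determined by $v(f)$. So if $0\ne h\in\mathcal O$ has $v(h)=v(f)$, the same $u_0$ belongs to $h$, and $f/h\equiv f_{u_0}/h_{u_0}$ modulo $\mathfrak m_v$. Thus every nonzero element of $\kappa_v$ is the image of an element of $\kappa$. $\square$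

Choose $\gamma\in\mathbb R_{>0}^n$ with $\mathbb Q$-independent entries. Let $v$ be the monomial valuation on $\widehat{\mathcal O}_{W,V}\cong\mathbb C(V)[[w_1,\dots,w_n]]$ with $v(w_j)=\gamma_j$, that is, $v(\sum c_uw^u)=\min\{\gamma\cdot u:c_u\ne0\}$, and restrict it to $\mathcal O_{W,V}$. Lemma 6 for $\mathcal O_{W,V}$ gives $\mathbb C(V)\cong\kappa_v$. Now look from $X'$. The homomorphism $p^*\colon\mathcal O_{X',S}\to\mathcal O_{W,V}$ is local, and both rings have fraction field $\mathbb C(X)$. So $v\ge0$ on $\mathcal O_{X',S}$ and $v>0$ on its maximal ideal. The values $v(x_i)=\sum_ja_{ij}\gamma_j$ are $\mathbb Q$-independent since $\det(a_{ij})\ne0$. Lemma 6 gives $\mathbb C(S)\cong\kappa_v$. This isomorphism is the composite $\mathbb C(S)\to\mathbb C(V)\cong\kappa_v$, so $\mathbb C(S)\to\mathbb C(V)$ is an isomorphism.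

**Step 9: $(S,\Delta_S)$ is klt.** *Purpose: to show that the model $S$ is a good one.* By Fact 4, $S$ is normal; it is projective because $X'$ is. Since $\omega$ generates $\omega_{X'}^{[m]}(m\Delta')$, its residue $\eta_S$ generates $\omega_S^{[m]}(m\Delta_S)$, i.e. $\operatorname{div}_S\eta_S=-m\Delta_S$ with $\Delta_S\ge0$. (For $n=0$, simply $(S,\Delta_S)=(X',\Delta')$ and $\eta_S=\omega$.) In particular $m(K_S+\Delta_S)\sim0$. By (1), log discrepancies of $(S,\Delta_S)$ are computed from $\eta_S$; by (3) and (4) and since $V\to S$ is birational, they equal those of the snc pair $\big(V,(\Delta_W-\sum F_j)|_V\big)$ (coefficients possibly negative). Its coefficients are $\le1$. If one of them were $1$, the corresponding divisor of $V$ would be a component of an intersection of $n+1$ components of $\Delta_W^{=1}$, of dimension $c-1$, and by Step 6 its image in $X'$ would be an lc center of dimension $<c$, contradicting the definition of $c$. So all coefficients are $<1$, and by Fact 3 the pair $(S,\Delta_S)$ is klt.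

Composing $S\dashleftarrow V\to Y$ with $Y\times(\mathbb P^1)^n\dashrightarrow X$ and using (2)–(4), we have a birational map
$$\psi\colon S\times(\mathbb P^1)^n\dashrightarrow X,\qquad\psi^*\omega=\mathrm{const}\cdot\eta_S\otimes(\mathrm{dlog}\,t_1\wedge\dots\wedge\mathrm{dlog}\,t_n)^m.\tag{5}$$

**Step 10: the morphism $a\colon S\to A$.** *Purpose: to see $f$ on $S$.* Let $f\colon X\to A$ be as in Theorem 2(2), and let $\nu\colon\tilde S\to S$ be a resolution. The rational map $f\circ\psi\colon\tilde S\times(\mathbb P^1)^n\dashrightarrow A$ has smooth source and abelian target, so it is a morphism. It is constant on the factors $(\mathbb P^1)^n$. So it is induced by a morphism $\tilde a\colon\tilde S\to A$. We claim that $\tilde a$ is constant on the fibers of $\nu$.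

The klt variety pair $(S,\Delta_S)$ has rational singularities (Kollár–Mori, *Birational Geometry of Algebraic Varieties*, Thm 5.22), so $R^1\nu_*\mathcal O_{\tilde S}=0$. Work analytically. From $0\to\mathbb Z\to\mathcal O\to\mathcal O^*\to1$ on $\tilde S$ we get the exact sequence
$$\nu_*\mathcal O_{\tilde S}\to\nu_*\mathcal O_{\tilde S}^*\to R^1\nu_*\mathbb Z\to R^1\nu_*\mathcal O_{\tilde S}=0.$$
As $\nu_*\mathcal O_{\tilde S}=\mathcal O_S$ and $\exp\colon\mathcal O_S\to\mathcal O_S^*$ is surjective, $R^1\nu_*\mathbb Z=0$; by proper base change $H^1(\nu^{-1}(s),\mathbb Z)=0$ for all $s$. Let $T$ be a resolution of a component of $\nu^{-1}(s)$. The map $H^1(A,\mathbb Z)\to H^1(T,\mathbb Z)$ factors through $H^1(\nu^{-1}(s),\mathbb Z)=0$. Holomorphic $1$-forms on $T$ inject into $H^1(T,\mathbb C)$, so every $1$-form on $A$ pulls back to $0$ on $T$, and $T\to A$ is constant. Since $\nu^{-1}(s)$ is connected, $\tilde a$ is constant on it.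

As $S$ is normal, $\tilde a$ factors through a morphism $a\colon S\to A$. It is surjective because $f$ is, and $f\circ\psi=a\circ\mathrm{pr}_S$.

## 7. Klt Calabi–Yau pairs over an abelian variety: automorphisms act transitively

**Proposition 7.** Let $(S,\Delta_S)$ be projective klt with $\Delta_S\ge0$, let $\eta_S$ be an $m$-form with $\operatorname{div}\eta_S=-m\Delta_S$, and let $a\colon S\to A$ be a surjective morphism to an abelian variety. Let $G$ be the identity component of the stabilizer in $\mathrm{Aut}(S)$ of all components of $\operatorname{Supp}\Delta_S$. Then there is a surjective homomorphism $\rho\colon G\to A$ with $a(gs)=\rho(g)+a(s)$.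

This recovers a result of Ambro; here is a full proof. The evenness of $m$ is not used.

Let $r=\dim S$; we may assume $r\ge1$, since $r=0$ forces $A=0$. The plan: translate surjectivity of $\rho$ into the existence of vector fields; encode a vector field $v$ on $S$ as a holomorphic $(r-1)$-form $\iota_v\eta_0$ on a cyclic cover carrying an $m$-th root $\eta_0$ of $\eta_S$; produce the $(r-1)$-form by Hodge theory.

**Step 11: the homomorphism $\rho$ and its differential.** *Purpose: to reduce to a statement on vector fields.* The morphism $G\times S\to A$, $(g,s)\mapsto a(gs)-a(s)$, is $0$ on $\{1\}\times S$, so by the rigidity lemma it depends only on $g$; call it $\rho(g)$. From $a(ghs)=\rho(g)+\rho(h)+a(s)$, $\rho$ is a homomorphism.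

Let $T_S=\mathcal Der(\mathcal O_S)$, so $\mathrm{Lie}\,\mathrm{Aut}(S)=H^0(S,T_S)$. The stabilizer of a prime divisor $D$ is a closed subgroup scheme: it is the fiber over $[D]$ of the orbit map $\mathrm{Aut}(S)\to\mathrm{Hilb}(S)$. A tangent vector $v$ at the identity is an automorphism $\phi\mapsto\phi+\varepsilon v(\phi)$ over $\mathbb C[\varepsilon]$, $\varepsilon^2=0$. It preserves the ideal $I_D\oplus\varepsilon I_D$ if and only if $v(I_D)\subseteq I_D$. Group schemes in characteristic $0$ are reduced, so
$$\mathrm{Lie}\,G=\{v\in H^0(S,T_S):v(I_D)\subseteq I_D\text{ for every component }D\text{ of }\operatorname{Supp}\Delta_S\}.$$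
For $\alpha\in H^0(A,\Omega^1_A)$, which is translation invariant, $\alpha(d\rho(v))=(a^*\alpha)(v)$. The image of $\rho$ is an abelian subvariety with Lie algebra $d\rho(\mathrm{Lie}\,G)$. If it is not $A$, some $\alpha\ne0$ vanishes on this Lie algebra. So it suffices to find, *for each $0\ne\alpha\in H^0(A,\Omega_A^1)$, some $v\in\mathrm{Lie}\,G$ with $(a^*\alpha)(v)\ne0$.*

**Step 12: the cyclic cover.** *Purpose: to turn $\eta_S$ into the $m$-th power of a holomorphic top form.* Write $\eta_S=h\sigma^m$ with $\sigma$ a rational top form. Let $k$ be the largest divisor of $m$ such that $h=h_1^k$ with $h_1\in\mathbb C(S)$. Replace $(m,\eta_S)$ by $(m/k,\,h_1\sigma^{m/k})$; the new form has divisor $\frac1k\operatorname{div}\eta_S=-(m/k)\Delta_S$, so nothing else changes and (1) still holds. Now $h$ is not a $p$-th power for any prime $p\mid m$, by maximality of $k$. As $\mathbb C(S)$ contains all roots of unity, $T^m-h$ is irreducible over $\mathbb C(S)$ by Kummer theory. Let $L=\mathbb C(S)(h^{1/m})$, with Galois group $\mu_m$, let $S'\to S$ be the normalization of $S$ in $L$, and let $\eta_0=h^{1/m}\sigma$.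 Then
$$\eta_0^m=\eta_S,\qquad\zeta^*\eta_0=\zeta\,\eta_0\quad(\zeta\in\mu_m).$$
Write $\chi$ for this faithful character of $\mu_m$. Let $\tilde S'\to S'$ be a projective $\mu_m$-equivariant resolution, and $g\colon\tilde S'\to S$ the composite.

For $S=\mathbb P^1$, $\Delta_S=\frac12\sum_{i=1}^4p_i$ we have $m=2$ and $\eta_0=dt/\sqrt{\prod(t-a_i)}$, the holomorphic form on the elliptic double cover.

Let $E\subset\tilde S'$ be a prime divisor. As $L/\mathbb C(S)$ is finite, $\operatorname{ord}_E|_{\mathbb C(S)}$ has value group of finite index in $\mathbb Z$ and residue field of transcendence degree $r-1$. So it equals $e\cdot\operatorname{ord}_{E_S}$ for a divisor $E_S$ over $S$ and an integer $e\ge1$ (Kollár–Mori, Lemma 2.45). Let $x,z$ be uniformizers for $E_S,E$, and $y$ a lift of a transcendence basis of the residue field of $E_S$; it is also one for $E$, as the residue field extension is algebraic. Then $x=\text{unit}\cdot z^e$, and $dx\wedge dy$ pulls back to a form of order $e-1$ along $E$. Writing $\eta_S=h'(dx\wedge dy)^m$ we get $m\operatorname{ord}_E\eta_0=e\operatorname{ord}_{E_S}\eta_S+m(e-1)$, so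 by (1)
$$\operatorname{ord}_E\eta_0=\tfrac em\operatorname{ord}_{E_S}(\eta_S)+e-1=e\,A_{S,\Delta_S}(E_S)-1>-1.\tag{6}$$
The last inequality is where klt enters. Since the order is an integer, $\eta_0$ is a regular $r$-form on $\tilde S'$.

**Step 13: $(g_*\omega_{\tilde S'})^\chi=\mathcal O_S\,\eta_0$.** *Purpose: to identify the $\chi$-eigensheaf; it is used in Step 16.* A section over $U\subseteq S$ is $\theta=\phi\,\eta_0$ with $\phi\in L^{\mu_m}=\mathbb C(S)$. Let $D\subset U$ be a prime divisor with coefficient $\delta\ge0$ in $\Delta_S$, and $E\subset\tilde S'$ a prime divisor dominating $D$, with ramification index $e$. Then $A_{S,\Delta_S}(D)=1-\delta$, and (6) gives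
$$0\le\operatorname{ord}_E\theta=e\operatorname{ord}_D\phi+e(1-\delta)-1.$$
So $e\operatorname{ord}_D\phi\ge1-e+e\delta\ge-(e-1)$, hence $\operatorname{ord}_D\phi\ge0$. As $S$ is normal, $\phi\in\mathcal O_S(U)$. The converse inclusion holds because $\eta_0$ is regular. Here $\Delta_S\ge0$ was used.

**Step 14: from $(r-1)$-forms to vector fields.** *Purpose: to show that if $\beta\in H^0(\tilde S',\Omega^{r-1})^\chi$, then the rational vector field $v$ with $\iota_v\eta_0=\beta$ descends to an element of $\mathrm{Lie}\,G$.* Contraction with the nonzero top form $\eta_0$ is an isomorphism at the generic point, so $v$ exists and is unique. As $\beta$ and $\eta_0$ have the same character, $v$ is $\mu_m$-invariant; as a derivation of $L$ it preserves $L^{\mu_m}=\mathbb C(S)$, so it is a rational vector field on $S$.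

Let $D\subset S$ be a prime divisor, with $\delta,E,e$ as in Step 13. Near a general point of $E$, $\tilde S'\to S'$ is an isomorphism, and $S$ is locally the quotient by the stabilizer of that point, which is the inertia group of $E$, i.e. the subgroup of $\mu_m$ fixing $E$ pointwise. It is $\mu_e$. Linearizing the action of this finite group at the fixed point, there are analytic coordinates with $E=(z=0)$, $g(z,y)=(x=z^e,\,y)$, $y=(y_2,\dots,y_r)$, and $\zeta\in\mu_e$ acting by $z\mapsto\psi(\zeta)z$ with $\psi$ a faithful character. By (6),
$$\eta_0=u\,z^k\,dz\wedge dy_2\wedge\dots\wedge dy_r,\qquad u\text{ a unit},\qquad k+1=e(1-\delta)\in\{1,\dots,e\}.$$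
Now $\zeta^*\eta_0=\chi(\zeta)\eta_0$ says $\psi(\zeta)^{k+1}\,\zeta^*u=\chi(\zeta)u$. At $z=0$, where $\zeta$ acts trivially and $u\ne0$, this gives $\chi|_{\mu_e}=\psi^{k+1}$, and then $u$ is $\mu_e$-invariant. If $\delta=0$, then $k+1=e$ and $\chi|_{\mu_e}=\psi^e=1$; since $\chi$ is faithful, $e=1$. Conversely $e=1$ forces $k+1=1$ and $\delta=0$. So there are two cases.

* If $e=1$: then $k=0$, $g$ is étale there, $\eta_0$ has no zeros, and $v$ is regular at the generic point of $D$. Here $D\not\subseteq\operatorname{Supp}\Delta_S$.
* If $e>1$: then $1\le k+1\le e-1$. Write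
$$\beta=b_1\,dy_2\wedge\dots\wedge dy_r+\sum_{j\ge2}b_j\,dz\wedge\widehat{dy_j},$$
where $\widehat{dy_j}$ is the wedge of the $dy_i$ with $i\ne j$. From $\zeta^*\beta=\psi^{k+1}(\zeta)\beta$, the series $b_1$ contains only powers $z^i$ with $i\equiv k+1\pmod e$, and $b_j$ ($j\ge2$) only those with $i\equiv k\pmod e$, since $dz$ contributes one factor $\psi$. As $0\le k<k+1\le e-1$, the smallest possible exponents are $k+1$ and $k$. So $b_1\in z^{k+1}\mathcal O$ and $b_j\in z^k\mathcal O$, and the quotients are holomorphic functions of $(x,y)$. Solving $\iota_v\eta_0=\beta$,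
$$v=\frac{b_1}{u\,z^{k+1}}\,z\partial_z+\sum_{j\ge2}\pm\frac{b_j}{u\,z^k}\,\partial_{y_j},\qquad z\partial_z=e\,x\partial_x.$$
So $v$ is regular at the generic point of $D$, and $v(x)$ is divisible by $x$ there.

Thus for $\phi\in\mathcal O_S(U)$ the rational function $v(\phi)$ is regular at the generic point of every prime divisor of $U$, hence regular since $S$ is normal. So $v\in H^0(S,T_S)$. Let $D\subseteq\operatorname{Supp}\Delta_S$ and $\phi\in I_D$; then $e>1$, near a general point of $D$ we have $\phi=x\phi'$ and $v(\phi)=v(x)\phi'+x\,v(\phi')$ vanishes on $D$. So $v(I_D)\subseteq I_D$, and $v\in\mathrm{Lie}\,G$.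

Two checks in dimension $r=1$, where $\beta$ is a constant. For $S=A$ an elliptic curve, $m=1$, and $\beta=1$ gives the invariant vector field. For $(\mathbb P^1,\frac12\sum p_i)$ the constants are $\mu_2$-invariant while $\chi$ is nontrivial, so $\beta=0$, in agreement with the absence of nonzero vector fields on $\mathbb P^1$ vanishing at four points.

**Step 15: choosing $\beta$.** *Purpose: to construct $v$ from $\alpha$ and to show that $(a^*\alpha)(v)\ne0$ provided a certain cohomology class is nonzero.* Let $0\ne\alpha\in H^0(A,\Omega^1_A)$ and $\tilde\alpha=(a\circ g)^*\alpha$, a $\mu_m$-invariant holomorphic $1$-form on $\tilde S'$. Fix a $\mu_m$-invariant Kähler form $\kappa$ on $\tilde S'$ (average any one). By hard Lefschetz,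
$$\kappa\cup\colon H^{r-1,0}(\tilde S')\to H^{r,1}(\tilde S')$$
is an isomorphism, and it is $\mu_m$-equivariant. Let $\beta\in H^0(\tilde S',\Omega^{r-1})$ be the unique form with
$$[\kappa\wedge\beta]=[\eta_0\wedge\bar{\tilde\alpha}]\in H^{r,1}(\tilde S').\tag{7}$$
The right side lies in the $\chi$-eigenspace, so by uniqueness $\beta$ does too. Let $v\in\mathrm{Lie}\,G$ be the vector field of Step 14. The function $\lambda=(a^*\alpha)(v)$ is regular on $S_{\rm reg}$, hence constant, because $S$ is normal and projective. Contracting $\tilde\alpha\wedge\eta_0=0$ with $v$ gives $\lambda\eta_0-\tilde\alpha\wedge\iota_v\eta_0=0$, i.e.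
$$\tilde\alpha\wedge\beta=\lambda\,\eta_0.$$
By (7), $\kappa\wedge\beta-\eta_0\wedge\bar{\tilde\alpha}=\bar\partial\gamma$ with $\gamma$ of type $(r,0)$. The holomorphic form $\beta$ is closed, since $\tilde S'$ is compact Kähler, so $\bar\partial\bar\beta=0$. As $\gamma\wedge\bar\beta$ has type $(r,r-1)$, we have $\bar\partial\gamma\wedge\bar\beta=\bar\partial(\gamma\wedge\bar\beta)=d(\gamma\wedge\bar\beta)$, which integrates to $0$. Therefore
$$\int\kappa\wedge\beta\wedge\bar\beta=\int\eta_0\wedge\bar{\tilde\alpha}\wedge\bar\beta=\bar\lambda\int\eta_0\wedge\bar\eta_0.$$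
At each point an $(r-1,0)$-covector is decomposable, so it is $b\,\theta_1\wedge\dots\wedge\theta_{r-1}$ in a suitable unitary coframe $\theta_1,\dots,\theta_r$. With $\kappa$ a positive multiple of $i\sum\theta_j\wedge\bar\theta_j$, the form $i^{(r-1)^2}\beta\wedge\bar\beta\wedge\kappa$ is $|b|^2$ times a positive volume form. So it is $\ge0$ everywhere, and identically $0$ only if $\beta=0$. Hence $\lambda\ne0$ as soon as $\beta\ne0$, that is, as soon as $[\eta_0\wedge\bar{\tilde\alpha}]\ne0$ in $H^{r,1}(\tilde S')=H^1(\tilde S',\omega_{\tilde S'})$.

**Step 16: the class $[\eta_0\wedge\bar{\tilde\alpha}]$ is nonzero.** *Purpose: to finish, with the help of Step 13.* Let $[\bar\alpha]\in H^1(A,\mathcal O_A)$ be the Dolbeault class. First, $a^*[\bar\alpha]\in H^1(S,\mathcal O_S)$ is nonzero. Indeed, pulled back to a resolution $\tilde S$ of $S$ it becomes the class of the conjugate of the holomorphic $1$-form $\alpha|_{\tilde S}$. That form is nonzero since $\tilde S\to A$ is surjective, and by Hodge theory the conjugate of a nonzero holomorphic $1$-form has nonzero class in $H^{0,1}$.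

Now consider
$$H^1(S,\mathcal O_S)\xrightarrow{\ \cdot\eta_0\ }H^1(S,g_*\omega_{\tilde S'})\longrightarrow H^1(\tilde S',\omega_{\tilde S'}).$$
By Step 13 the first map is induced by the inclusion of $\mathcal O_S\eta_0=(g_*\omega_{\tilde S'})^\chi$, a direct summand of $g_*\omega_{\tilde S'}$ since $\mu_m$ acts on $g_*\omega_{\tilde S'}$ and splits it into eigensheaves. So the first map is injective. The second is the edge map of the Leray spectral sequence in degree $1$, which is injective. Finally, $\cdot\eta_0\colon\mathcal O_S\to g_*\omega_{\tilde S'}$ is the composite of $\mathcal O_S\to g_*\mathcal O_{\tilde S'}$ with $g_*(\cdot\eta_0)$. By naturality of the edge map in the sheaf on $\tilde S'$, the composite of the two displayed maps is $\xi\mapsto\eta_0\cdot g^*\xi$. It sends $a^*[\bar\alpha]$ to the class of the $\omega_{\tilde S'}$-valued $(0,1)$-form $\eta_0\cdot\bar{\tilde\alpha}$, which is $\pm[\eta_0\wedge\bar{\tilde\alpha}]$. So this class is nonzero. This proves Proposition 7. $\square$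

## 8. Transporting general fibers

We are in the situation of Theorem 2(2), with $(S,\Delta_S)$, $\eta_S$, $\psi$, $a$ from Section 6 and $G,\rho$ from Section 7. Let $q_A=\dim A$ and let $\alpha$ now be a generator of $H^0(A,\omega_A)$.

**Step 17: forms on the fibers.** *Purpose: to equip $(F_\tau,\Delta|_{F_\tau})$ with an $m$-form, so that Lemma 4 applies.* For general $\tau\in A$ the fiber $F_\tau=f^{-1}(\tau)$ is normal (characteristic $0$) and connected, hence irreducible. Since $\operatorname{codim}\operatorname{Sing}X\ge2$, the set $F_\tau\setminus X_{\rm reg}$ has codimension $\ge2$ in $F_\tau$ for general $\tau$. By generic smoothness $f|_{X_{\rm reg}}$ is smooth along $F_\tau\cap X_{\rm reg}$, and $F_\tau\not\subseteq\operatorname{Supp}\Delta$. The divisor $\Delta|_{F_\tau}$ is the restriction of $\Delta|_{X_{\rm reg}}$ to $F_\tau\cap X_{\rm reg}$, extended uniquely over the complement. Dividing $\omega$ by $(f^*\alpha)^m$ gives a rational section of $\omega_{X/A}^{\otimes m}$ near $F_\tau\cap X_{\rm reg}$ with divisor $-m\Delta$. Its restriction $\omega_\tau$ to $F_\tau$ satisfies $\operatorname{div}\omega_\tau=-m\Delta|_{F_\tau}$.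 In the same way, dividing $\eta_S$ by $(a^*\alpha)^m$ and restricting gives $m$-forms $\eta_{S,\tau}$ on $S_\tau=a^{-1}(\tau)$ for general $\tau$.

**Step 18: $\psi$ restricts to fibers.** *Purpose: to replace $F_\tau$ by $S_\tau\times(\mathbb P^1)^n$.* The map $\psi$ restricts to an isomorphism $U_1\cong U_2$ of dense open subsets, compatible with the maps to $A$. For general $\tau$, $U_2\cap F_\tau$ is nonempty, hence dense in the irreducible $F_\tau$. The complement of $U_1$ has dimension $\le d-1$, so over general $\tau$ its fibers have dimension $\le d-1-q_A$, while every component of $S_\tau\times(\mathbb P^1)^n$ has dimension $\ge d-q_A$. So $U_1$ meets $S_\tau\times(\mathbb P^1)^n$ in a dense subset, which is isomorphic to the irreducible $U_2\cap F_\tau$. Hence $S_\tau$ is irreducible, and $\psi$ restricts to a birational map $\psi_\tau\colon S_\tau\times(\mathbb P^1)^n\dashrightarrow F_\tau$. By (5) and $f\circ\psi=a\circ\mathrm{pr}_S$,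
$$\psi_\tau^*\omega_\tau=\mathrm{const}\cdot\eta_{S,\tau}\otimes(\mathrm{dlog}\,t_1\wedge\dots\wedge\mathrm{dlog}\,t_n)^m.$$

**Step 19: transport.** *Purpose: to compare two general fibers.* Let $\tau,\tau'$ be general. By Proposition 7 choose $g\in G$ with $\rho(g)=\tau'-\tau$. From $a(gs)=\rho(g)+a(s)$, $g$ maps $S_\tau$ isomorphically onto $S_{\tau'}$. Since $g$ preserves every component of $\Delta_S$, the forms $g^*\eta_S$ and $\eta_S$ have the same divisor, so $g^*\eta_S=\mathrm{const}\cdot\eta_S$. Also $g^*a^*\alpha=a^*\alpha$, as $\alpha$ is translation invariant. Hence $g^*\eta_{S,\tau'}=\mathrm{const}\cdot\eta_{S,\tau}$, and the birational map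
$$\psi_{\tau'}\circ(g\times\mathrm{id})\circ\psi_\tau^{-1}\colon F_\tau\dashrightarrow F_{\tau'}$$
matches $\omega_{\tau'}$ with $\omega_\tau$ up to a nonzero constant. By Lemma 4, $(F_\tau,\Delta|_{F_\tau})$ and $(F_{\tau'},\Delta|_{F_{\tau'}})$ are crepant birational. **This proves the first assertion of Theorem 2(2), and with it Theorem 1.** $\blacksquare$

## 9. The product structure after an isogeny

We prove the rest of Theorem 2(2). The pair $(S,\Delta_S)\times(\mathbb P^1,0+\infty)^n$ carries the form $\eta_S\otimes(\mathrm{dlog}\,t_1\wedge\dots\wedge\mathrm{dlog}\,t_n)^m$, whose divisor is $-m$ times the boundary. By (5), Lemma 4 and $f\circ\psi=a\circ\mathrm{pr}_S$, $(X,\Delta)$ is crepant birational over $A$ to this pair.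

**Step 20: $G$ is an abelian variety.** *Purpose: to find $B$ inside it.* Otherwise, by Chevalley's theorem, $G$ contains $\mathbb G_m$ or $\mathbb G_a$.

If $\mathbb G_m\subseteq G$, Lemma 5 applied to $(S,\Delta_S)$ and this torus produces a divisor of log discrepancy $0$, contradicting klt.

If $\mathbb G_a\subseteq G$: proper closed subgroups of $\mathbb G_a$ are trivial in characteristic $0$, so generic stabilizers are trivial. By Rosenlicht's theorem and the triviality of $\mathbb G_a$-torsors over fields, $\mathbb C(S)=K_1(x)$ with $s\in\mathbb G_a$ acting by $x\mapsto x+s$ and trivially on $K_1$. As in Step 2, $\mathbb G_a$ acts on $\eta_S$ through a character; $\mathbb G_a$ has no nontrivial characters, so $\eta_S$ is invariant. Hence $\eta_S=h_1(dx\wedge dy)^m$ with $h_1\in K_1$ and $dy$ from a transcendence basis of $K_1$. Let $Y_1$ be a smooth model of $K_1$. On $Y_1\times\mathbb P^1$ the form $dx$ has a pole of order $2$ along $x=\infty$, so by (1) this divisor has log discrepancy $1-2=-1$, a contradiction.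

**Step 21: the splitting.** *Purpose: to trivialize $a$ over $B$.* By Poincaré reducibility there is an abelian subvariety $B\subseteq G$ such that $\rho|_B\colon B\to A$ is an isogeny. The morphism
$$S_0\times B\to S\times_AB,\qquad(s,b)\mapsto(bs,b),$$
is well defined since $a(bs)=\rho(b)$, and it is an isomorphism over $B$ with inverse $(s',b)\mapsto(b^{-1}s',b)$. As $S\times_AB$ is étale over $S$, it is normal; so $S_0\times B$, hence $S_0$, is normal. By Proposition 7 all $S_\tau$ are isomorphic, and for general $\tau$ they are irreducible by Step 18; so $S_0$ is irreducible. The pullback of $\Delta_S$ to $S\times_AB$ is invariant under $b'\cdot(s',b)=(b's',b'b)$, which corresponds to translation on the factor $B$ of $S_0\times B$. As $B$ is connected, every component of this divisor is invariant under these translations, i.e. of the form $D_0\times B$. So the divisor equals $\Delta_{S_0}\times B$ for a divisor $\Delta_{S_0}$ on $S_0$, and $(S,\Delta_S)\times_AB\cong(S_0,\Delta_{S_0})\times B$ over $B$.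

Finally $X\times_AB$ is étale over $X$, hence normal, and it is connected since $X\times_AB\to B$ is proper and surjective with connected fibers. So it is irreducible. Pulling back (5) along the étale morphism $B\to A$, under which divisors of forms pull back to divisors of forms, and applying Lemma 4, $(X,\Delta)\times_AB$ is crepant birational over $B$ to $\big((S_0,\Delta_{S_0})\times(\mathbb P^1,0+\infty)^n\big)\times B$. $\blacksquare$

## 10. One torus dimension short: plane cubics with moving $j$-invariant

We prove Theorem 3.

**Step 22: the pair.** *Purpose: a family of pairs $(\mathbb P^2,\ell+\frac23C_\tau)$ over an elliptic curve.* Let $E$ be an elliptic curve, $L$ a line bundle on $E$ of degree $\ge1$, and $\pi\colon X_1=\mathbb P_E(\mathcal O\oplus\mathcal O\oplus L)\to E$, with $\pi_*\mathcal O(1)=\mathcal O\oplus\mathcal O\oplus L$. It has fiber coordinates $x,y\in H^0(\mathcal O(1))$ and $z\in H^0(\mathcal O(1)\otimes\pi^*L^{-1})$. Let $H=c_1(\mathcal O(1))$ and $H_\infty=(z=0)\sim H-\pi^*L$. For general $s\in H^0(L^3)$, $t\in H^0(L)$ let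
$$\mathcal C=\{x^3+y^3+s\,z^3+t\,xyz=0\}\in|3H|.$$
The linear system spanned by $x^3$, $y^3$, $H^0(L^3)z^3$ and $H^0(L)xyz$ is base point free: a base point would have $x=y=0$, $z\ne0$, and $L^3$ is base point free, having degree $\ge3$. By Bertini a general member is smooth, and rescaling $x,y$ brings it to the above form. So $\mathcal C$ is smooth. It meets $H_\infty\cong E\times\mathbb P^1$ in the three disjoint curves $x^3+y^3=0$, transversally since this equation has simple zeros on $H_\infty$.

Put $\Delta_1=H_\infty+\frac23\mathcal C$. As $K_{X_1}\sim-(\operatorname{div}x+\operatorname{div}y+\operatorname{div}z)\sim-3H+\pi^*L$, we get $K_{X_1}+\Delta_1\sim_{\mathbb Q}-3H+\pi^*L+H-\pi^*L+2H=0$. Let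
$$(X,\Delta)=(X_1,\Delta_1)\times(\mathbb P^1,0+\infty)^{n-1}.$$
This is a log Calabi–Yau pair with snc support. Its lc centers are $X$ and the strata of $\Delta^{=1}$: by the formula in the proof of Fact 3, log discrepancy $0$ means log discrepancy $0$ for the reduced snc divisor $\operatorname{Supp}\Delta$ and order $0$ along $\mathcal C\times(\mathbb P^1)^{n-1}$, so the center is a stratum of $\operatorname{Supp}\Delta$ not contained in $\mathcal C\times(\mathbb P^1)^{n-1}$. Hence $H_\infty\times\{(0,\dots,0)\}$ is a minimal lc center, of codimension $n$. The torus $\mathbb G_m^{n-1}$ preserves $\Delta$. The fibers of $X\to E$ are $\mathbb P^2\times(\mathbb P^1)^{n-1}$, so $\mathrm{alb}_X$ is the projection to $E$. The general fibers are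
$$(F_\tau,\Delta_\tau)=(\mathbb P^2,\ell+\tfrac23C_\tau)\times(\mathbb P^1,0+\infty)^{n-1},$$
with $C_\tau$ a smooth cubic transversal to the line $\ell$.

Replacing $z$ by $s^{1/3}z$ at a point of $E$, $C_\tau$ becomes $x^3+y^3+z^3+\mu\,xyz=0$ with $\mu^3=t^3/s$. On this Hesse pencil, $j$ depends only on $\mu^3$ (multiply $z$ by a cube root of unity), and it is nonconstant, since every smooth plane cubic is projectively equivalent to a member. And $t^3/s$ is nonconstant on $E$ for general $s$, because $h^0(L^3)\ge3$. So $\tau\mapsto j(C_\tau)$ is nonconstant, and $j(C_\tau)\ne j(C_{\tau'})$ for $(\tau,\tau')$ in a dense open subset of $E\times E$.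

**Step 23: recognizing $C_\tau$ from log discrepancies.** *Purpose: to show that $j(C_\tau)$ is a crepant birational invariant.*

**Claim.** Every divisor $\mathcal E$ over $F_\tau$ with $A_{F_\tau,\Delta_\tau}(\mathcal E)=\frac13$ is birational to $C_\tau\times\mathbb P^{n-1}$ or to $\mathbb P^n$, and $C_\tau\times(\mathbb P^1)^{n-1}$ is such a divisor.

*Proof.* The last statement holds as $1-\frac23=\frac13$. Let $D=\operatorname{Supp}\Delta_\tau$, reduced and snc, and $\mathcal C'=C_\tau\times(\mathbb P^1)^{n-1}$. Since $\Delta_\tau=D-\frac13\mathcal C'$,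
$$\tfrac13=A_{F_\tau,D}(\mathcal E)+\tfrac13\operatorname{ord}_{\mathcal E}\mathcal C',$$
and both $A_{F_\tau,D}(\mathcal E)$ and $\operatorname{ord}_{\mathcal E}\mathcal C'$ are nonnegative integers. So $A_{F_\tau,D}(\mathcal E)=0$ and $\operatorname{ord}_{\mathcal E}\mathcal C'=1$. By Fact 3 the center of $\mathcal E$ is a stratum $B_0$ of $D$, and it is contained in $\mathcal C'$.

We show that $\mathcal E$ is birational to $B_0\times\mathbb P^k$ for some $k$. Suppose that on a smooth variety birational to $F_\tau$, with crepant reduced snc boundary $D_i$, the center $B_i$ of $\mathcal E$ is a stratum birational to $B_0\times\mathbb P^{k_i}$; at the start $D_0=D$ and $k_0=0$. If $B_i$ is not a divisor, shrink around its generic point and blow it up. As $B_i$ is a stratum, the number of components of $D_i$ through it equals its codimension $l'$. So the crepant boundary $D_{i+1}$ is the strict transform of $D_i$ plus the exceptional divisor $\mathbb P(N_{B_i})$ with coefficient $l'-(l'-1)=1$, and it is again reduced snc. The normal bundle $N_{B_i}$ splits into line bundles, one for each component of $D_i$ through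 $B_i$. Since $A(\mathcal E)=0$ for $D_{i+1}$, the new center $B_{i+1}$ is a stratum of $D_{i+1}$; it lies in $\mathbb P(N_{B_i})$ and dominates $B_i$. So it is a coordinate projective subbundle, cut out in $\mathbb P(N_{B_i})$ by strict transforms of components of $D_i$. Hence it is birational to $B_i\times\mathbb P^l$ for some $l$. By Kollár–Mori, Lemma 2.45, after finitely many such blow-ups the center is a divisor, birational to $\mathcal E$.

Finally $B_0$ is the product of $C_\tau$, or of a point of $C_\tau\cap\ell$, with a stratum of $(\mathbb P^1)^{n-1}$ (itself a product of copies of $\mathbb P^1$ and points). Since $\dim\mathcal E=\dim F_\tau-1=n$, the claim follows. $\square$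

Suppose the fibers over $\tau$ and $\tau'$ are crepant birational. Then they have the same log discrepancies on every divisor over their common function field, so they have the same divisors of log discrepancy $\frac13$. By the Claim, the non-rational ones among these exist, and $C_\tau$ is, up to isomorphism, the Albanese variety of a smooth model of any of them. The same holds with $C_{\tau'}$. So $C_\tau\cong C_{\tau'}$ and $j(C_\tau)=j(C_{\tau'})$. Therefore the fibers over $\tau,\tau'$ with $j(C_\tau)\ne j(C_{\tau'})$ are not crepant birational, although both are birational to $\mathbb P^{n+1}$. **This proves Theorem 3.** $\blacksquare$
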